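\title{Finiteness of $E_{\mathrm{com}}G$ and the index of the center}

\begin{abstract}
For a discrete group $G$, the space $E_{\mathrm{com}}G$ is contractible when $G$ is abelian and has the homotopy type of a finite complex when the center of $G$ has finite index. We show that the converse of the second statement is false: the integral Heisenberg group of infinite rank has center of infinite index, and $E_{\mathrm{com}}G\simeq S^1$. The proof uses a covering of $E_{\mathrm{com}}G$ with deck group $[G,G]$, which is contractible when finite subsets of $G$ have sufficiently large centralizers. We also show that the converse holds for groups with finite conjugacy classes and for a class of groups that contains the finitely generated torsion-free nilpotent groups and the finitely generated right-angled Artin groups.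
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a discrete group, $Z(G)$ is its center, $C_G(F)$ is the centralizer of a subset $F\subseteq G$, commutators are $[x,y]=x^{-1}y^{-1}xy$, and $K=[G,G]$. We use the same symbol for a simplicial set and for its geometric realization. For a group $\Gamma$, a $K(\Gamma,1)$ is a connected CW complex with fundamental group $\Gamma$ and contractible universal cover.

\subsection*{The spaces}
The nerve $BG$ is the simplicial set with $n$-simplices $G^n$; a face map deletes the first entry, deletes the last entry, or multiplies two adjacent entries, and a degeneracy inserts $1$. These maps preserve the subsets $\operatorname{Hom}(\mathbb Z^n,G)\subseteq G^n$ of tuples of pairwise commuting elements, which therefore form a simplicial subset $B_{\mathrm{com}}G\subseteq BG$. This is the classifying space for commutativity of Adem, Cohen and Torres-Giese. It is the union of the simplicial subsets $BA\subseteq BG$ over all abelian subgroups $A\le G$.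

Let $EG$ be the simplicial set with $n$-simplices $G^{n+1}$, whose faces omit an entry and whose degeneracies repeat an entry. It is contractible, $G$ acts freely on it by left multiplication, and the quotient map is
\[
EG\to BG,\qquad (g_0,\dots,g_n)\mapsto(g_0^{-1}g_1,\dots,g_{n-1}^{-1}g_n).
\]
The pullback of this universal bundle along $B_{\mathrm{com}}G\to BG$ is the universal transitionally commutative principal $G$-bundle, and $E_{\mathrm{com}}G$ denotes its total space. Thus $E_{\mathrm{com}}G\subseteq EG$ consists of the tuples $(g_0,\dots,g_n)$ for which the elements $g_{i-1}^{-1}g_i$ commute pairwise. Equivalently, $g_0,\dots,g_n$ lie in one left coset of an abelian subgroup: if all $g_i$ lie in $gA$, then all $g_{i-1}^{-1}g_i$ lie in $A$, and if these elements commute and generate $A$, then all $g_i$ lie in $g_0A$. Any two vertices of $E_{\mathrm{com}}G$ are joined by an edge, so the space is connected, and the first condition on $G$ appears on triangles. The space $E_{\mathrm{com}}G$ measures how much of the contractible space $EG$ is lost when only these coset simplices are kept. Three facts are known.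
\begin{enumerate}
\item[(i)] $E_{\mathrm{com}}G$ is homotopy equivalent to the order complex of the poset of all cosets $gA$ ($g\in G$, $A\le G$ abelian), ordered by inclusion.
\item[(ii)] If $G$ is abelian, then $E_{\mathrm{com}}G=EG$ is contractible.
\item[(iii)] If $[G:Z(G)]<\infty$, then $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex.
\end{enumerate}
It is worth seeing how (iii) follows from (i). Two order-preserving maps $\varphi\le\psi$ between posets induce homotopic maps of order complexes. Hence, if $c$ is an order-preserving self-map of a poset $P$ with $p\le c(p)=c(c(p))$ (a \emph{closure operator}), then $P$ and $c(P)$ have homotopy equivalent order complexes. The map $gA\mapsto gAZ(G)$ is a closure operator on the poset in (i). Its image $P_Z$ consists of the cosets of abelian subgroups that contain $Z(G)$. These are unions of cosets of $Z(G)$, so $P_Z$ is finite when $[G:Z(G)]$ is finite.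

\subsection*{The question}
The following question is posed in \cite{AGS}.

\begin{quote}
\emph{If $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex, must $Z(G)$ have finite index in $G$?}
\end{quote}

One would guess that the answer is yes. The converse of (ii) is true: $\pi_1(E_{\mathrm{com}}G)$ surjects onto $[G,G]$ (Proposition~\ref{prop:cover}), so $E_{\mathrm{com}}G$ is contractible only if $[G:Z(G)]=1$, and the question replaces ``trivial'' by ``finite'' on both sides. The poset $P_Z$ has the cosets of $Z(G)$ as its minimal elements, so this model is finite exactly when the index is finite. And for the group of unitriangular integer $3\times3$ matrices, whose center has infinite index, $H_1(E_{\mathrm{com}}G;\mathbb Q)$ is infinite-dimensional (Example~\ref{ex:rankone}).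

\subsection*{Results}
The answer is no.

\begin{theorem}\label{thm:counter}
For every abelian group $A\ne0$ and every infinite set $I$ there is a group $G=G_I(A)$ of nilpotency class $2$ with $[G:Z(G)]=\infty$ and $E_{\mathrm{com}}G\simeq K(A,1)$. If $A=\mathbb Z^k$ with $k\ge1$, then $E_{\mathrm{com}}G\simeq(S^1)^k$, a finite complex, while $Z(G)=A$ and $|G/Z(G)|=|I|$.
\end{theorem}

The simplest case is the integral Heisenberg group of infinite rank $G=G_{\mathbb N}(\mathbb Z)$. It is generated by elements $x_i,y_i$ ($i\in\mathbb N$) and $z$, with $[x_i,y_i]=z$ and all other pairs of generators commuting, and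
\[
E_{\mathrm{com}}G\simeq S^1,\qquad Z(G)=[G,G]\cong\mathbb Z,\qquad G/Z(G)\cong\bigoplus_{\mathbb N}\mathbb Z^2 .
\]
Theorem~\ref{thm:counter} follows from a criterion which says that if finite subsets of $G$ have enough room in their centralizers, then $E_{\mathrm{com}}G$ sees nothing but the commutator subgroup.

\begin{theorem}\label{thm:S}
Suppose that $G$ has the following property.
\begin{enumerate}
\item[(S)] For every finite subset $F\subseteq G$ and all $c_1,\dots,c_n\in[G,G]$ there are pairwise commuting elements $e_1,\dots,e_n\in C_G(F)$ and an element $w\in C_G(F)$ with $[e_i,w]=c_i$ for all $i$.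
\end{enumerate}
Then $E_{\mathrm{com}}G\simeq K([G,G],1)$.
\end{theorem}

In two classes of groups the expected answer is correct. An \emph{FC-group} is a group all of whose conjugacy classes are finite.

\begin{theorem}\label{thm:FC}
For an FC-group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $[G:Z(G)]<\infty$;
\item[(b)] $E_{\mathrm{com}}G$ is homotopy equivalent to a finite CW complex;
\item[(c)] $E_{\mathrm{com}}G$ is homotopy equivalent to a finite-dimensional CW complex and $\pi_1(E_{\mathrm{com}}G)$ is finitely generated.
\end{enumerate}
\end{theorem}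

The torsion-free rank of an abelian group $A$ is $\operatorname{rk}A=\dim_{\mathbb Q}(A\otimes\mathbb Q)$. A group $G$ is \emph{of type $FP_d$ over $\mathbb Q$} if the trivial module $\mathbb Q$ has a projective resolution $P_*$ over $\mathbb QG$ with $P_i$ finitely generated for $i\le d$.

\begin{theorem}\label{thm:rank}
Let $d\ge0$ be an integer and suppose that
\begin{enumerate}
\item[(1)] $C_G(x^n)=C_G(x)$ for all $x\in G$ and $n\ge1$;
\item[(2)] every abelian subgroup of $G$ has torsion-free rank at most $d$;
\item[(3)] $G$ is of type $FP_d$ over $\mathbb Q$.
\end{enumerate}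
If $H_q(E_{\mathrm{com}}G;\mathbb Q)$ is finite-dimensional for all $q\le d$ (for instance, if $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex), then $G$ is abelian.
\end{theorem}

This covers finitely generated torsion-free nilpotent groups and finitely generated right-angled Artin groups (Corollary~\ref{cor:nilraag}). We do not decide whether a finitely generated counterexample to the question exists.

Section~\ref{sec:heis} constructs the groups $G_I(A)$. Section~\ref{sec:cover} constructs a covering $\tilde E\to E_{\mathrm{com}}G$ with deck group $[G,G]$, which is the tool for Theorems~\ref{thm:counter}, \ref{thm:S} and~\ref{thm:FC} in Sections~\ref{sec:cone} and~\ref{sec:FC}. Section~\ref{sec:rank} proves Theorem~\ref{thm:rank} by a different method, a count of maximal abelian subgroups.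

Two commutator rules are used repeatedly. First,
\begin{equation}\label{eq:central}
[ac,b]=[a,b]=[a,bc]\quad\text{if $c$ commutes with $a$ and $b$,}
\end{equation}
since $c$ and $c^{-1}$ can be moved together and cancel. Second,
\begin{equation}\label{eq:power}
[a^m,b]=[a,b]^m=[a,b^m]\quad\text{if $[a,b]$ commutes with $a$ and $b$.}
\end{equation}
Indeed, with $d=[a,b]$ we have $b^{-1}ab=ad$, hence $b^{-1}a^mb=a^md^m$, which is the first equality; the second follows by applying the first to $[b,a]=d^{-1}$.

\section{Heisenberg groups over an abelian group}\label{sec:heis}

Let $A\neq0$ be an abelian group, written additively, and let $I$ be a nonempty set. Put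
\[
V=\bigoplus_{i\in I}(\mathbb Z\oplus A),\qquad \sigma\colon V\times V\to A,\qquad \sigma(v,v')=\sum_i m_ia_i'
\]
for $v=(m_i,a_i)_i$ and $v'=(m_i',a_i')_i$. The map $\sigma$ is additive in each variable. Let $G_I(A)$ be the set $A\times V$ with the product
\[
(s,v)(t,v')=(s+t+\sigma(v,v'),\,v+v').
\]
Both ways of multiplying $(s,v),(t,v'),(u,v'')$ give first coordinate $s+t+u+\sigma(v,v')+\sigma(v,v'')+\sigma(v',v'')$, the element $(0,0)$ is neutral, and $(s,v)^{-1}=(-s+\sigma(v,v),-v)$. So $G_I(A)$ is a group. The subgroup $A\times0$, which we identify with $A$, is central, with quotient $V$. The \emph{support} of $(s,v)$ is the finite set of $i$ with $(m_i,a_i)\ne(0,0)$. For $i\in I$ and $c\in A$, let $x_i=(0,v)$ and $y_i(c)=(0,v')$, where $v$ and $v'$ vanish outside $i$ and have $i$-th entries $(1,0)$ and $(0,c)$.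

The groups $G_I(\mathbb Z)$ are the \emph{integral Heisenberg groups} of rank $|I|$; in them we write $y_i=y_i(1)$ and $z=(1,0)$. For $|I|=1$ the map sending $(s,(m,a))$ to the unitriangular matrix with entries $m$, $a$, $s$ in positions $(1,2)$, $(2,3)$, $(1,3)$ is an isomorphism onto the group of unitriangular integer $3\times 3$ matrices.

\begin{lemma}\label{lem:heis}
Let $G=G_I(A)$.
\begin{enumerate}
\item[(a)] $[(s,v),(t,v')]=\sum_i(m_ia_i'-m_i'a_i)\in A$. In particular, elements with disjoint supports commute, the $x_i$ commute with each other, and $[x_i,y_i(c)]=c$.
\item[(b)] $[G,G]=A$, and $G$ is nilpotent of class $2$.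
\item[(c)] The elements $x_i$ lie in distinct cosets of $Z(G)$.
\item[(d)] If $A$ is torsion-free, then $G$ is torsion-free, $Z(G)=A$ and $G/Z(G)\cong V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $g=(s,v)$ and $h=(t,v')$ the definition of the product gives $gh=hg\cdot(\sigma(v,v')-\sigma(v',v),0)$, and $[g,h]=(hg)^{-1}(gh)$.

(b) By (a), all commutators lie in $A$ and every element of $A$ is a commutator. Since $A$ is central and nonzero, the class is exactly $2$.

(c) Let $i\ne j$ and $0\neq c\in A$. The element $x_ix_j^{-1}$ has $V$-component $(1,0)$ at $i$ and $(-1,0)$ at $j$, so $[x_ix_j^{-1},y_i(c)]=c\ne0$ and $x_ix_j^{-1}\notin Z(G)$.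

(d) Both $A$ and $G/A\cong V$ are torsion-free, so $G$ is. Let $(s,v)$ be central. Commuting with $x_i$ gives $a_i=0$, and commuting with $y_i(c)$ for some $c\neq0$ gives $m_ic=0$, hence $m_i=0$. So $v=0$.
\end{proof}

In rank one the space $E_{\mathrm{com}}G$ is as large as the heuristic in the introduction predicts.

\begin{example}\label{ex:rankone}
Let $G=G_{\{1\}}(\mathbb Z)$, with center $Z=\langle z\rangle$ and $G/Z=\mathbb Z^2$. By Lemma~\ref{lem:heis}(a), two elements commute if and only if their images in $\mathbb Z^2$ have determinant $0$. So a subgroup is abelian if and only if its image lies on a line through the origin, and the maximal abelian subgroups are the preimages $M_\ell$ of $\ell\cap\mathbb Z^2$, where $\ell$ runs over the lines through the origin and another lattice point. For an abelian subgroup $A'$ let $c(A')=Z$ if $A'\le Z$, and otherwise let $c(A')$ be the unique $M_\ell$ that contains $A'$. Then $gA'\mapsto g\,c(A')$ is a closure operator on the poset in fact~(i). Its image consists of the cosets of $Z$, which are the points of $\mathbb Z^2$, and the cosets of the $M_\ell$, which are the lines through two lattice points.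 Hence $E_{\mathrm{com}}G$ is homotopy equivalent to the graph $\Gamma$ whose vertices are these points and lines and whose edges are the incident pairs. The triangle with corners $(2k,0)$, $(2k+1,0)$, $(2k,1)$ gives a cycle of length $6$ in $\Gamma$. Triangles with different $k$ have no corner in common, so these cycles have no edge in common and are linearly independent in $H_1(\Gamma;\mathbb Q)$. Thus $H_1(E_{\mathrm{com}}G;\mathbb Q)$ is infinite-dimensional.
\end{example}

\section{The commutator covering}\label{sec:cover}

Label the edge $(g,g')$ of $E_{\mathrm{com}}G$ by the commutator $[g,g']\in K$. The next lemma says that this labeling is a cocycle on $E_{\mathrm{com}}G$, and more: the simplices of $E_{\mathrm{com}}G$ are exactly the simplices of $EG$ on which the cocycle identity holds.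

\begin{lemma}\label{lem:cocycle}
\begin{enumerate}
\item[(a)] For $a,b,c\in G$ we have $[a,b][b,c]=[a,c]$ if and only if $a^{-1}b$ and $b^{-1}c$ commute.
\item[(b)] A tuple $(g_0,\dots,g_n)$ lies in $E_{\mathrm{com}}G$ if and only if $[g_i,g_j][g_j,g_k]=[g_i,g_k]$ for all $i,j,k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a,u\in G$ we have $[a,au]=a^{-1}u^{-1}au$. Write $b=ax$ and $c=by=axy$. Then
\[
[a,b]=a^{-1}x^{-1}ax,\qquad [b,c]=b^{-1}y^{-1}by=x^{-1}a^{-1}y^{-1}axy,\qquad [a,c]=a^{-1}y^{-1}x^{-1}axy .
\]
Hence $[a,b][b,c]=a^{-1}x^{-1}y^{-1}axy$, and this equals $[a,c]$ if and only if $x^{-1}y^{-1}=y^{-1}x^{-1}$.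

(b) If the $g_i$ lie in a coset $gA$ with $A$ abelian, then all $g_i^{-1}g_j$ lie in $A$, and (a) gives the identities. Conversely, assume the identities and let $i<j$. By (a), $g_{i-1}^{-1}g_i$ commutes with $g_i^{-1}g_{j-1}$ and with $g_i^{-1}g_j$, hence with $(g_i^{-1}g_{j-1})^{-1}(g_i^{-1}g_j)=g_{j-1}^{-1}g_j$.
\end{proof}

A cocycle with values in $K$ determines a covering with deck group $K$. Its vertices are the pairs $(g,h)\in G\times K$, where we call $h$ the \emph{height}, and crossing the edge $(g,g')$ multiplies the height on the right by the label $[g,g']$. So define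
\[
(g,h)\sim(g',h')\iff h^{-1}h'=[g,g'].
\]
This relation is reflexive because $[g,g]=1$, and symmetric because $[g',g]=[g,g']^{-1}$.

For a set $S$ with a reflexive symmetric relation $\sim$, let $\operatorname{Cl}(S)$ be the simplicial set whose $n$-simplices are the tuples $(s_0,\dots,s_n)$ with $s_i\sim s_j$ for all $i,j$, with faces omitting and degeneracies repeating entries. Put
\[
\tilde E=\tilde E_G=\operatorname{Cl}(G\times K).
\]
The group $K$ acts on $G\times K$ by $k(g,h)=(g,kh)$. The action preserves $\sim$ and is free, so $K$ acts freely on the simplices of $\tilde E$. Recall that if a group $\Gamma$ acts freely on the simplices of a simplicial set $X$, then $X\to X/\Gamma$ is a regular covering with group $\Gamma$; if $X$ is connected, then $\pi_1(X/\Gamma)$ surjects onto $\Gamma$ with kernel $\pi_1(X)$; and if $X$ is contractible, then $X/\Gamma$ is a $K(\Gamma,1)$.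

\begin{proposition}\label{prop:cover}
The map $(g_i,h_i)_i\mapsto(g_i)_i$ identifies $\tilde E/K$ with $E_{\mathrm{com}}G$, so $\tilde E\to E_{\mathrm{com}}G$ is a regular covering with group $K$. The space $\tilde E$ is connected, so $\pi_1(E_{\mathrm{com}}G)$ surjects onto $K=[G,G]$.
\end{proposition}

\begin{proof}
For a simplex $(g_i,h_i)_i$ of $\tilde E$ we have $[g_i,g_j][g_j,g_k]=h_i^{-1}h_jh_j^{-1}h_k=[g_i,g_k]$, so $(g_i)_i$ lies in $E_{\mathrm{com}}G$ by Lemma~\ref{lem:cocycle}(b). Conversely, let $(g_0,\dots,g_n)\in E_{\mathrm{com}}G$ and $h_0\in K$. A lift with first height $h_0$ must have $h_j=h_0[g_0,g_j]$, and these heights do define a simplex of $\tilde E$, because $h_i^{-1}h_j=[g_i,g_0][g_0,g_j]=[g_i,g_j]$ by Lemma~\ref{lem:cocycle}(b). So the lifts of a simplex correspond to the choices of $h_0$, and they form one $K$-orbit.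

For connectedness, note that $(1,h)\sim(g,h)$ for all $g$ and $h$, so every vertex is joined to a vertex over $1$. Moreover,
\[
(1,h)\sim(g,h)\sim(g',h[g,g'])\sim(1,h[g,g']).
\]
Every element of $K$ is a product of commutators, so all vertices $(1,h)$ lie in one component.
\end{proof}

The displayed path is the lift of the triangular loop $1\to g\to g'\to1$, which therefore maps to $[g,g']$ in $K$. The gain in passing to $\tilde E$ is combinatorial. In $E_{\mathrm{com}}G$ all edges are present and the information sits in the triangles; in $\tilde E$ a tuple is a simplex as soon as its entries are pairwise related. Homotopies into such a simplicial set can be checked one pair of vertices at a time.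

\begin{lemma}\label{lem:contig}
Let $W$ and $S$ be sets with reflexive symmetric relations $\sim$, and let $\varphi_0,\varphi_1\colon W\to S$ be maps such that $u\sim u'$ implies $\varphi_0(u)\sim\varphi_0(u')$, $\varphi_1(u)\sim\varphi_1(u')$ and $\varphi_0(u)\sim\varphi_1(u')$. Then $\varphi_0$ and $\varphi_1$ induce homotopic maps $\operatorname{Cl}(W)\to\operatorname{Cl}(S)$.
\end{lemma}

\begin{proof}
An $m$-simplex of $\Delta^1$ is a sequence $\varepsilon_0\le\dots\le\varepsilon_m$ in $\{0,1\}$. Send the $m$-simplex $\big((u_0,\dots,u_m),(\varepsilon_0,\dots,\varepsilon_m)\big)$ of $\operatorname{Cl}(W)\times\Delta^1$ to $(\varphi_{\varepsilon_0}(u_0),\dots,\varphi_{\varepsilon_m}(u_m))$. The entries are pairwise related by hypothesis and symmetry. The assignment acts entry by entry, so it commutes with omitting and repeating entries. It is a simplicial map $\operatorname{Cl}(W)\times\Delta^1\to\operatorname{Cl}(S)$ that restricts to $\varphi_0$ and $\varphi_1$ at the two ends, and realization preserves this product.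
\end{proof}

\section{Contracting the covering}\label{sec:cone}

To prove Theorem~\ref{thm:S} we show that $\tilde E$ is contractible. The natural attempt is to find, for a given finite set of vertices $(g_i,h_i)$, a cone point $(w,1)$ related to all of them, that is, an element $w$ with $[g_i,w]=h_i^{-1}$ for all $i$. This has no solution if $g_i=1$ and $h_i\neq1$, or if two vertices have the same $g_i$ and different heights. The remedy is to move the vertices first, so that the equations become solvable. Here is a small instance.

\begin{example}\label{ex:hexagon}
Let $G=G_{\mathbb N}(\mathbb Z)$, so that $K=\langle z\rangle$. Since $[x_1,y_1]=z=[y_1^{-1},x_1]$, the loops $1\to x_1\to y_1\to1$ and $1\to y_1^{-1}\to x_1\to1$ in $E_{\mathrm{com}}G$ have the same image $z$ in $K$. If $\pi_1(E_{\mathrm{com}}G)\to K$ is to be an isomorphism, they must be homotopic. Their lifts starting at $(1,1)$ both end at $(1,z)$ and together form the hexagon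
\[
(1,1),\ (x_1,1),\ (y_1,z),\ (1,z),\ (x_1,z),\ (y_1^{-1},1)
\]
in $\tilde E$. It has no cone point, because every neighbor of $(1,h)$ has height $h$, so $(1,1)$ and $(1,z)$ have no common neighbor.

Now use the index $2$, which does not occur in the hexagon. Multiply the three vertices of height $z$ by $x_2$ to obtain $(y_1x_2,z)$, $(x_2,z)$, $(x_1x_2,z)$, and leave the vertices of height $1$ in place. Since $x_2$ commutes with $x_1$ and $y_1$, rule~\eqref{eq:central} shows that inserting $x_2$ changes no commutator among these elements. So each moved vertex is related to its original, to the neighbors of its original, and to their moved copies; this gives the six outer triangles in Figure~\ref{fig:hexagon}. The new hexagon has the cone point $v=(y_2^{-1},1)$: for $g\in\langle x_1,y_1\rangle$ we have $[g,y_2^{-1}]=1$, so $(g,1)\sim v$, and $[gx_2,y_2^{-1}]=z^{-1}$, so $(gx_2,z)\sim v$. The hexagon bounds a disk, and the two loops are homotopic.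
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=2pt,font=\small}]
\node (a0) at (0,-2.4) {$(1,1)$};
\node (a1) at (3.6,-1.3) {$(x_1,1)$};
\node (a2) at (3.6,1.5) {$(y_1,z)$};
\node (a3) at (0,2.8) {$(1,z)$};
\node (a4) at (-3.6,1.5) {$(x_1,z)$};
\node (a5) at (-3.6,-1.3) {$(y_1^{-1},1)$};
\node (b2) at (1.9,0.4) {$(y_1x_2,z)$};
\node (b3) at (0,1.4) {$(x_2,z)$};
\node (b4) at (-1.9,0.4) {$(x_1x_2,z)$};
\node (v) at (0,-0.8) {$(y_2^{-1},1)$};
\draw[very thick] (a0)--(a1)--(a2)--(a3)--(a4)--(a5)--(a0);
\draw (a1)--(b2)--(b3)--(b4)--(a5);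
\draw (a2)--(b2) (a2)--(b3) (a3)--(b3) (a4)--(b3) (a4)--(b4);
\draw[dashed] (v)--(a0) (v)--(a1) (v)--(b2) (v)--(b3) (v)--(b4) (v)--(a5);
\end{tikzpicture}
\caption{A disk in the covering $\tilde E$ of the infinite-rank Heisenberg group. Vertices $(g,h)$ and $(g',h')$ are adjacent when $h^{-1}h'=[g,g']$, and every triangle shown is a $2$-simplex. The outer hexagon (thick) has no cone point. After its three vertices of height $z$ are multiplied by $x_2$, the vertex $(y_2^{-1},1)$ is a cone point (dashed edges).}
\label{fig:hexagon}
\end{figure}

Property (S) is what is needed to run this argument for an arbitrary finite set of vertices: the $e_i$ play the role of $x_2$ (or of $1$, for the vertices that stay), and $w$ plays the role of $y_2^{-1}$.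

\begin{proof}[Proof of Theorem~\ref{thm:S}]
Let $W=\{u_1,\dots,u_n\}$ be a finite set of vertices of $\tilde E$, with $u_i=(g_i,h_i)$ distinct, and regard $\operatorname{Cl}(W)$ as the simplicial subset of $\tilde E$ of simplices with all vertices in $W$. We show that the inclusion $\iota\colon\operatorname{Cl}(W)\to\tilde E$ is null-homotopic.

Apply (S) to $F=\{g_1,\dots,g_n\}$ and $c_i=h_i^{-1}$ to obtain $e_1,\dots,e_n$ and $w$. Put $f(u_i)=(g_ie_i,h_i)$ and $v=(w,1)$.

\emph{Moving the vertices.} Let $u_i\sim u_j$, where $i=j$ is allowed. The element $e_j$ commutes with $g_i$ and $g_j$, and $e_i$ commutes with $g_i$ and $g_je_j$, because the $e$'s centralize $F$ and commute with each other. By \eqref{eq:central},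
\[
[g_ie_i,g_je_j]=[g_i,g_je_j]=[g_i,g_j]=h_i^{-1}h_j .
\]
So $f(u_i)\sim f(u_j)$ and $u_i\sim f(u_j)$, and Lemma~\ref{lem:contig} gives $\iota\simeq f$.

\emph{Coning.} The element $g_i$ commutes with $e_i$ and with $w$, so \eqref{eq:central} gives $[g_ie_i,w]=[e_ig_i,w]=[e_i,w]=h_i^{-1}$. This says $f(u_i)\sim v$ for all $i$, and Lemma~\ref{lem:contig} shows that $f$ is homotopic to the constant map at $v$.

Now let $\alpha\colon S^k\to\tilde E$ be continuous. Its image is compact, so it lies in a finite subcomplex, and hence in $\operatorname{Cl}(W)$ for the finite vertex set $W$ of that subcomplex. Therefore $\alpha$ is freely null-homotopic, so it extends over the disk and represents the trivial element of $\pi_k$. All homotopy groups of the connected CW complex $\tilde E$ vanish, and $\tilde E$ is contractible by Whitehead's theorem. By Proposition~\ref{prop:cover}, $E_{\mathrm{com}}G=\tilde E/K$ is a $K([G,G],1)$.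
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $G=G_I(A)$ with $I$ infinite. By Lemma~\ref{lem:heis}, $G$ has class $2$, $[G,G]=A$, and $[G:Z(G)]\ge|I|$.

We verify (S). Let $F\subseteq G$ be finite and $c_1,\dots,c_n\in A$. The supports of the elements of $F$ have finite union, so there are distinct indices $i_1,\dots,i_n\in I$ outside it; this is the only place where the verification uses that $I$ is infinite. Put $e_k=x_{i_k}$ and $w=y_{i_1}(c_1)\cdots y_{i_n}(c_n)$. The $V$-component of $w$ is $(0,c_k)$ at $i_k$ and zero elsewhere. By Lemma~\ref{lem:heis}(a), the $e_k$ commute with each other, the $e_k$ and $w$ commute with $F$, and $[e_k,w]=c_k$. Theorem~\ref{thm:S} gives $E_{\mathrm{com}}G\simeq K(A,1)$.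

For $A=\mathbb Z^k$ the torus $(S^1)^k$ is a $K(A,1)$, and Lemma~\ref{lem:heis}(d) gives $Z(G)=A$ and $G/Z(G)\cong V$. A direct sum of countable nonzero groups over an infinite set $I$ has cardinality $|I|$.
\end{proof}

\begin{remark}\label{rem:S}
Property (S) is restrictive. Taking $F=\{g\}$ shows that every $c\in K$ is a commutator of elements of $C_G(g)$, so $K$ is central. If $C_G(F)=Z(G)$ for some finite $F$, then (S) forces $K=1$. This applies when $F$ is a finite generating set or a finite transversal of $Z(G)$. So a nonabelian group with (S) has center of infinite index and is not finitely generated; in particular, Theorem~\ref{thm:S} cannot produce a finitely generated counterexample. Some hypothesis of this kind is needed: in Example~\ref{ex:rankone} we have $K\cong\mathbb Z$ while $H_1(E_{\mathrm{com}}G;\mathbb Q)$ is infinite-dimensional, so $\tilde E$ is not even simply connected.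
\end{remark}

\section{Groups with finite conjugacy classes}\label{sec:FC}

A group $G$ is an FC-group if and only if every $C_G(x)$ has finite index; then $C_G(F)$ has finite index for every finite $F$. The counterexample $G_{\mathbb N}(\mathbb Z)$ is not an FC-group, since $y_1^{-k}x_1y_1^k=x_1z^k$. The group $G_{\mathbb N}(\mathbb Z/p)$ with $p$ prime is one, since the class of $g$ lies in $gK$ and $|K|=p$. Its center has infinite index, and Theorem~\ref{thm:counter} gives $E_{\mathrm{com}}G\simeq K(\mathbb Z/p,1)$, which is not finite-dimensional because $H^n(\mathbb Z/p;\mathbb F_p)\cong\mathbb F_p$ for all $n\ge0$. The proof of Theorem~\ref{thm:FC} finds a subgroup $H$ of this kind in $G$. The difficulty is that the cohomology of $E_{\mathrm{com}}H$ need not come from $E_{\mathrm{com}}G$. It does come from a covering of $E_{\mathrm{com}}G$, namely a quotient of $\tilde E_G$, and that suffices to detect infinite dimension.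

\begin{proposition}\label{prop:infdim}
Let $G$ be any group. Suppose that $G$ contains elements $x_k,y_k$ ($k\ge1$) such that $[x_k,y_k]=z$ is independent of $k$ and has prime order $p$, and such that $x_k,y_k$ commute with $x_l,y_l$ for $k\ne l$. Then $E_{\mathrm{com}}G$ is not homotopy equivalent to a finite-dimensional CW complex.
\end{proposition}

\begin{proof}
Let $H=\langle x_k,y_k:k\ge1\rangle$ and $P=\langle z\rangle\cong\mathbb Z/p$. Given $l$, write $z=[x_k,y_k]$ with $k\neq l$ to see that $z$ commutes with $x_l$ and $y_l$. So $P$ is central in $H$. The generators of $H$ commute modulo $P$, so $[H,H]=P$.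

The group $H$ has property (S). A finite set $F\subseteq H$ lies in $\langle x_k,y_k:k\le N\rangle$ for some $N$. For $c_i=z^{a_i}$ ($1\le i\le n$) take $e_i=x_{N+i}$ and $w=\prod_{j=1}^n y_{N+j}^{a_j}$. These elements centralize $F$, and the $e_i$ commute with each other. The factors of $w$ with $j\ne i$ commute with $x_{N+i}$ and $y_{N+i}$, so $[e_i,w]=[x_{N+i},y_{N+i}^{a_i}]=z^{a_i}$ by \eqref{eq:central} and \eqref{eq:power}. By the proof of Theorem~\ref{thm:S}, $\tilde E_H$ is contractible.

The inclusion $H\times P\subseteq G\times K$ preserves $\sim$, so it induces a $P$-equivariant map $\tilde E_H\to\tilde E_G$. Let $Y=\tilde E_G/P$. The regular covering $\tilde E_G\to Y$ with group $P$ is the pullback of $EP\to BP$ along a classifying map $\kappa\colon Y\to BP$, so $\kappa$ is covered by a $P$-equivariant map $\tilde E_G\to EP$. The composite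
\[
\tilde E_H/P\longrightarrow Y\xrightarrow{\ \kappa\ }BP
\]
is then covered by a $P$-equivariant map $\tilde E_H\to EP$ between contractible free $P$-spaces. Source and target are $K(P,1)$'s, and equivariance shows that the composite induces the identity of $P$ on fundamental groups. So it is a homotopy equivalence, and $\kappa^*\colon H^n(BP;\mathbb F_p)\to H^n(Y;\mathbb F_p)$ is injective. Hence $H^n(Y;\mathbb F_p)\neq0$ for all $n\ge0$.

On the other hand, $Y=\tilde E_G/P\to\tilde E_G/K=E_{\mathrm{com}}G$ is a covering. If $M\to E_{\mathrm{com}}G$ were a homotopy equivalence from a finite-dimensional CW complex, the pullback of $Y$ would be a covering of $M$, hence a CW complex of the same dimension, homotopy equivalent to $Y$. Its cohomology would vanish in high degrees, a contradiction.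
\end{proof}

The finite order of $z$ is essential: the generators of $G_{\mathbb N}(\mathbb Z)$ form the same configuration with $z$ of infinite order, and there $E_{\mathrm{com}}G\simeq S^1$. So the first task in the next proof is to make $K$ finite. We use Schur's theorem: if $[L:Z(L)]<\infty$, then $[L,L]$ is finite.

\begin{proof}[Proof of Theorem~\ref{thm:FC}]
The implication (a)$\Rightarrow$(b) is fact (iii), and (b)$\Rightarrow$(c) holds because a finite complex is finite-dimensional and has finitely generated fundamental group. Assume (c), and suppose that $[G:Z(G)]=\infty$.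

\emph{Step 1: $K$ is finite.} By Proposition~\ref{prop:cover}, $K$ is a quotient of $\pi_1(E_{\mathrm{com}}G)$, so it is finitely generated. Write each generator as a product of commutators, and let $G_0$ be generated by the finitely many elements that occur in them. Then $K\le[G_0,G_0]$. The center of $G_0$ is $G_0\cap C_G(F)$ for a finite generating set $F$ of $G_0$, so it has finite index in $G_0$. By Schur's theorem $[G_0,G_0]$ is finite, and so is $K$.

\emph{Step 2: a stable commutator subgroup.} We want infinitely many noncommuting pairs, each centralizing the earlier ones, so we ask which commutators survive in all centralizers of finite sets. For finite $F\subseteq G$ put $D(F)=[C_G(F),C_G(F)]\le K$. Choose $F_0$ with $D=D(F_0)$ of minimal order. For finite $F\supseteq F_0$ we have $D(F)\le D$, so $D(F)=D$ by minimality, and therefore $D\le C_G(F)$. Taking $F=F_0\cup\{g\}$ for each $g\in G$ gives $D\le Z(G)$.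

\emph{Step 3: $D\neq1$.} Suppose $D=1$. Then $C=C_G(F_0)$ is abelian of finite index. Choose a finite set $T$ with $G=CT$. The subgroup $C_G(F_0\cup T)$ lies in $C$, so it commutes with $C$, and it commutes with $T$; hence it is central. It has finite index because $G$ is an FC-group. This contradicts $[G:Z(G)]=\infty$.

\emph{Step 4: the sequence.} Choose inductively noncommuting elements $x_k,y_k\in C_G(F_k)$, where $F_k=F_0\cup\{x_j,y_j:j<k\}$. This is possible because $D(F_k)=D\ne1$. Then $[x_k,y_k]\in D\setminus\{1\}$, and since $D$ is finite we may pass to a subsequence with $[x_k,y_k]=d$ constant. Let $p$ be a prime that divides the order of $d$, and let $m=\operatorname{ord}(d)/p$. Since $d$ is central, \eqref{eq:power} gives $[x_k^m,y_k]=d^m$, which has order $p$. The pairs $(x_k^m,y_k)$ satisfy the hypotheses of Proposition~\ref{prop:infdim}, which contradicts the finite-dimensionality in (c).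
\end{proof}

\section{Counting maximal abelian subgroups}\label{sec:rank}

In this section homology has coefficients in $\mathbb Q$. The plan for Theorem~\ref{thm:rank} is to bound the number of maximal abelian subgroups by the homology of $B_{\mathrm{com}}G$, and the homology of $B_{\mathrm{com}}G$ by that of $E_{\mathrm{com}}G$ and $G$.

We compute the homology of a simplicial set $X$ from the chain complex $C_*(X)$ with the simplices as basis. For a simplicial subset $X'$, the relative complex $C_*(X)/C_*(X')$ has as basis the simplices of $X$ not in $X'$; in particular $H_*(X_1\cup X_2,X_2)\cong H_*(X_1,X_1\cap X_2)$. For subgroups $L,L'\le G$ we have $BL\cap BL'=B(L\cap L')$ inside $BG$. For an abelian group $L$ we have $H_q(BL)\cong\Lambda^q(L\otimes\mathbb Q)$, which is $0$ for $q>\operatorname{rk}L$ and $\mathbb Q$ for $q=\operatorname{rk}L$.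

\begin{example}\label{ex:tori}
Let $G$ be the Heisenberg group of rank one, with the notation of Example~\ref{ex:rankone}. Each $M_\ell$ is generated by $z$ and one further element, and it is torsion-free of rank $2$, so $BM_\ell$ is a torus up to homotopy. Distinct $M_\ell$ meet in $Z$. So $B_{\mathrm{com}}G$ is a union of infinitely many tori glued along the common circle $BZ$. Let $Y_\ell$ be the union of all of them except $BM_\ell$. In $H_2(B_{\mathrm{com}}G,Y_\ell)\cong H_2(BM_\ell,BZ)$ the fundamental classes of the other tori vanish, and that of $BM_\ell$ does not, because $H_2(BZ)=0$. So the fundamental classes are linearly independent in $H_2(B_{\mathrm{com}}G)$.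
\end{example}

In general, $BM$ meets the other pieces in a union of many classifying spaces rather than in one circle, and we need this union to have no homology in degree $\operatorname{rk}M$. For that, ranks must drop under intersection. Call a subgroup $L\le G$ \emph{isolated} if $x\in G$, $n\ge1$ and $x^n\in L$ imply $x\in L$. Intersections of isolated subgroups are isolated. Moreover,
\begin{equation}\label{eq:drop}
\text{if $L\lneq L'$, $L$ is isolated and $L'$ is abelian of finite rank, then } \operatorname{rk}L<\operatorname{rk}L',
\end{equation}
because $L'/L$ is nonzero and torsion-free, hence of rank at least $1$, and rank is additive.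

\begin{lemma}\label{lem:vanish}
Let $s\ge-1$, and let $\mathcal F$ be a family of isolated abelian subgroups of $G$ of rank at most $s$ that is closed under pairwise intersection. Then $H_q\big(\bigcup_{L\in\mathcal F}BL\big)=0$ for $q>s$.
\end{lemma}

\begin{proof}
We use induction on $s$. For $s=-1$ the family and the union are empty. Let $s\ge0$, let $U$ be the union in the statement, and let $U'$ be the union of the $BL$ with $L\in\mathcal F$ and $\operatorname{rk}L\le s-1$. These $L$ form a family closed under intersection, so $H_q(U')=0$ for $q>s-1$ by induction. By the exact sequence $H_q(U')\to H_q(U)\to H_q(U,U')$ it suffices to show $H_q(U,U')=0$ for $q>s$.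

Let $L\neq L'$ be members of $\mathcal F$ of rank $s$. Then $L\cap L'\in\mathcal F$ is properly contained in $L$ or in $L'$, so it has rank at most $s-1$ by \eqref{eq:drop}, and $BL\cap BL'\subseteq U'$. Thus each simplex of $U$ outside $U'$ lies in $BL$ for exactly one $L\in\mathcal F$ of rank $s$. Faces of simplices of $BL$ lie in $BL$, so the relative chain complex splits, and
\[
H_q(U,U')=\bigoplus_{L\in\mathcal F,\ \operatorname{rk}L=s}H_q(BL,BL\cap U').
\]
Fix such an $L$. The space $BL\cap U'$ is the union of the $B(L\cap L')$ over $L'\in\mathcal F$ with $\operatorname{rk}L'\le s-1$. The subgroups $L\cap L'$ are isolated, abelian, of rank at most $s-1$, and closed under intersection since $(L\cap L')\cap(L\cap L'')=L\cap(L'\cap L'')$. For $q>s$, induction gives $H_{q-1}(BL\cap U')=0$, and $H_q(BL)=0$ because $\operatorname{rk}L=s$. The exact sequence $H_q(BL)\to H_q(BL,BL\cap U')\to H_{q-1}(BL\cap U')$ shows that each summand vanishes.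
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
\emph{Step 1: maximal abelian subgroups are isolated.} Let $M$ be maximal abelian and $x^n\in M$ with $n\ge1$. By (1), $M\le C_G(x^n)=C_G(x)$. So $\langle M,x\rangle$ is abelian, and $x\in M$ by maximality.

\emph{Step 2: lower bound.} We claim that for each $r\ge0$ the number of maximal abelian subgroups of rank $r$ is at most $\dim H_r(B_{\mathrm{com}}G)$.

By Zorn's lemma every abelian subgroup lies in a maximal one, so $B_{\mathrm{com}}G=\bigcup_MBM$ over the maximal abelian subgroups $M$. Fix $M$ of rank $r$, and let $Y_M$ be the union of the $BM'$ with $M'\neq M$ maximal abelian. Then $B_{\mathrm{com}}G=BM\cup Y_M$ and $BM\cap Y_M=\bigcup_{M'\ne M}B(M\cap M')$. Let $\mathcal F$ be the family of all $M\cap M_1'\cap\dots\cap M_k'$ with $k\ge1$ and $M_i'\neq M$ maximal abelian. It is closed under intersection, and the union of the $BL$ over $L\in\mathcal F$ is $BM\cap Y_M$. Its members are isolated by Step~1, and they are proper subgroups of $M$, since $M\le M_1'$ would force $M=M_1'$. By \eqref{eq:drop} they have rank at most $r-1$, so Lemma~\ref{lem:vanish} gives $H_r(BM\cap Y_M)=0$.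 Therefore the map
\[
H_r(BM)\longrightarrow H_r(BM,BM\cap Y_M)\cong H_r(B_{\mathrm{com}}G,Y_M)
\]
is injective.

Let $M_1,\dots,M_m$ be distinct maximal abelian subgroups of rank $r$, and let $\alpha_i\in H_r(B_{\mathrm{com}}G)$ be the image of a generator of $H_r(BM_i)\cong\mathbb Q$. Suppose $\sum_i\lambda_i\alpha_i=0$, and map this relation to $H_r(B_{\mathrm{com}}G,Y_{M_j})$. For $i\neq j$ the class $\alpha_i$ maps to $0$ because $BM_i\subseteq Y_{M_j}$, while $\alpha_j$ has nonzero image. So $\lambda_j=0$ for each $j$, which proves the claim.

\emph{Step 3: upper bound.} The map $E_{\mathrm{com}}G\to B_{\mathrm{com}}G$ is a regular covering with group $G$. Its Cartan--Leray spectral sequence is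
\[
E^2_{p,q}=H_p\big(G;H_q(E_{\mathrm{com}}G)\big)\Longrightarrow H_{p+q}(B_{\mathrm{com}}G),
\]
so $H_r(B_{\mathrm{com}}G)$ has a finite filtration whose quotients are subquotients of the $E^2_{p,q}$ with $p+q=r$. Let $P_*$ be a resolution as in (3), and let $N$ be a finite-dimensional $\mathbb QG$-module. For $p\le d$ the module $P_p$ is a summand of some $(\mathbb QG)^n$, so $P_p\otimes_{\mathbb QG}N$ is a summand of $N^n$, and $H_p(G;N)$ is finite-dimensional. Taking $N=H_q(E_{\mathrm{com}}G)$ with $q\le d$, we find that $H_r(B_{\mathrm{com}}G)$ is finite-dimensional for all $r\le d$.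

\emph{Step 4: conclusion.} By (2), every maximal abelian subgroup has rank $r\le d$, so by Steps 2 and 3 there are only finitely many of them. They cover $G$. A theorem of B.~H.~Neumann \cite{Neumann} says that if a group is the union of finitely many subgroups, then it is already the union of those among them that have finite index. Let $M_1,\dots,M_t$ be the maximal abelian subgroups of finite index. Their intersection has finite index, and it commutes with each $M_i$, hence with $G=M_1\cup\dots\cup M_t$. So $[G:Z(G)]<\infty$. Now for $x\in G$ two of the cosets $x^jZ(G)$ coincide, so $x^n\in Z(G)$ for some $n\ge1$, and (1) gives $C_G(x)=C_G(x^n)=G$. Thus $G$ is abelian.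
\end{proof}

The right-angled Artin group of a simple graph has one generator for each vertex and the relations that adjacent vertices commute.

\begin{corollary}\label{cor:nilraag}
Let $G$ be a finitely generated torsion-free nilpotent group or a finitely generated right-angled Artin group. Then $E_{\mathrm{com}}G$ has the homotopy type of a finite CW complex if and only if $G$ is abelian, if and only if $[G:Z(G)]<\infty$.
\end{corollary}

\begin{proof}
We check the hypotheses of Theorem~\ref{thm:rank}. The group $G$ has unique roots, meaning that $a^n=b^n$ with $n\ge1$ implies $a=b$. For torsion-free nilpotent groups this is due to Mal'cev. Right-angled Artin groups are bi-orderable by Duchamp and Thibon, that is, they carry a total order invariant under left and right multiplication; in such an order $a<b$ implies $a^{n}<b^{n}$, by induction from $a\,a^{n-1}\le a\,b^{n-1}<b\,b^{n-1}$, so roots are unique. If $y$ commutes with $x^n$, then $(y^{-1}xy)^n=x^n$, so $y^{-1}xy=x$. This is (1).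

The group $G$ has a finite $K(G,1)$ complex $X$: a compact nilmanifold in the first case and the Salvetti complex in the second. Let $d=\dim X$. The rational cellular chains of the universal cover form a resolution of $\mathbb Q$ by finitely generated free $\mathbb QG$-modules, which gives (3). For an abelian subgroup $L$, the corresponding covering of $X$ is a $K(L,1)$ of dimension $d$, so $\Lambda^{d+1}(L\otimes\mathbb Q)\cong H_{d+1}(BL)=0$ and $\operatorname{rk}L\le d$, which is (2).

So finiteness of $E_{\mathrm{com}}G$ implies that $G$ is abelian. If $G$ is abelian, then $[G:Z(G)]=1$, and $[G:Z(G)]<\infty$ implies finiteness of $E_{\mathrm{com}}G$ by fact (iii).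
\end{proof}

For finite nonempty $I$, the group $G_I(\mathbb Z)$ is finitely generated, torsion-free, nilpotent and nonabelian. By the corollary, the Heisenberg groups of finite rank are not counterexamples to the question, while the one of infinite rank is.

\begin{remark}\label{rem:hyp}
Hypothesis (1) of Theorem~\ref{thm:rank} cannot be dropped. A finite nonabelian group satisfies (2) and (3) with $d=0$ and has $E_{\mathrm{com}}G$ finite by fact (iii). The count in Step~2 fails for it: there are at least two maximal abelian subgroups, all of rank $0$, while $\dim H_0(B_{\mathrm{com}}G)=1$.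

Hypotheses (2) and (3) cannot both be dropped. The group $G=G_{\mathbb N}(\mathbb Z)$ satisfies (1), since $[x^n,y]=[x,y]^n$ by \eqref{eq:power} and $K\cong\mathbb Z$ is torsion-free. It is nonabelian with $E_{\mathrm{com}}G\simeq S^1$. It violates (2), since the $x_i$ generate a free abelian group of infinite rank, and it is not of type $FP_d$ over $\mathbb Q$ for any $d\ge1$, since $H_1(G;\mathbb Q)=V\otimes\mathbb Q$ is infinite-dimensional.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AGS}
Omar Antol\'in-Camarena, Luis Eduardo Garc\'ia-Hern\'andez, Luis Jorge S\'anchez Salda\~na,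
\emph{The classifying space for commutativity of geometric orientable 3-manifold groups},
arXiv:2307.04997 (2023).

\bibitem{Neumann}
B.~H.~Neumann,
\emph{Groups covered by permutable subsets},
1954.

\end{thebibliography}
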